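# Small perturbations of one equation in a complete local ring: reduced, integral and normal quotients

## 1. The extended Rees algebra of a filtration

**Definition.** Let $C$ be a ring. A *filtration* of $C$ is a decreasing family of ideals $F_j$ ($j\in\mathbb Z$) with $F_j=C$ for $j\le 0$ and $F_iF_j\subset F_{i+j}$ for all $i,j$. Its *extended Rees algebra* is the graded subring
$$\mathcal C=\bigoplus_{j\in\mathbb Z}F_j\,\tau^{-j}\subset C[\tau,\tau^{-1}],$$
where the degree-$j$ part is the coefficient of $\tau^{-j}$. So $\tau$ has degree $-1$.

Three facts follow directly from the definition. The element $\tau$ is a non-zerodivisor on $\mathcal C$. Since $F_j=C$ for $j\le0$, we have $\mathcal C[\tau^{-1}]=C[\tau^{\pm1}]$. Finally, the degree-$j$ part of $\mathcal C/\tau^n\mathcal C$ is $F_j/F_{j+n}$; for $n=1$ this is the associated graded ring $\bigoplus_{j\ge0}F_j/F_{j+1}$. Inverting $\tau$ recovers $C$, setting $\tau=0$ gives the graded ring, and setting $\tau^n=0$ gives something in between, which sees $C$ through windows of length $n$.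

**Example 1 (the cusp).** Let $C=k[[x,y]]/(y^2-x^3)=k[[t^2,t^3]]$ with $x=t^2$, $y=t^3$. For the filtration by powers of $\mathfrak m$, the class of $y$ in $\mathfrak m/\mathfrak m^2$ is nonzero and its square is the class of $x^3$ in $\mathfrak m^2/\mathfrak m^3$, which is $0$. So this graded ring is not reduced. Take instead $F_j=\{b:\operatorname{ord}_t b\ge j\}$. Then $F_j/F_{j+1}$ is spanned by $t^j$ for $j=0$ and $j\ge2$, and is $0$ for $j=1$, so the graded ring is $k[t^2,t^3]$, a domain.

Here is what the construction is for. Let $R$ be a complete noetherian local ring with maximal ideal $\mathfrak m$, let $a\in\mathfrak m$, and let $\delta$ be a small element. We compare $B=R/(a)$ with $C=R/(a+\delta)$. There is no useful ring map between $B$ and $C$. But if $R$ is filtered by ideals $R_j$, and $B$ and $C$ get the image filtrations, then the extended Rees algebras $\mathcal R$ of $B$ and $\mathcal C$ of $C$ are quotients of the same ring $\mathcal A=\bigoplus R_j\tau^{-j}$. We shall arrange that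
$$\mathcal C/\tau^{n_0}\mathcal C=\mathcal R/\tau^{n_0}\mathcal R$$
for any prescribed $n_0$, as soon as $\delta$ is small enough, and that $G=\mathcal R/\tau\mathcal R$ is reduced. Then a number computed from $G$ is a bound valid for all small $\delta$ at once.

## 2. Which properties survive a small change of the equation

Let $(R,\mathfrak m)$ be a complete noetherian local ring and $a\in\mathfrak m$ a non-zerodivisor. If $R/(a)$ is a domain (or reduced, or normal), is there an $N\ge 1$ such that $R/(a+\delta)$ has the same property for every $\delta\in\mathfrak m^N$? This is asked in Hong Duc Nguyen, Hop D. Nguyen, Pham Hung Quy, "On the perturbations of Noetherian local domains", arXiv:2411.19011 (2024). The answer is yes for each of the three properties.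

**Theorem 1.** Let $(R,\mathfrak m)$ be a complete noetherian local ring, $a\in\mathfrak m$ a non-zerodivisor, and suppose $B=R/(a)$ is reduced (resp. a domain, resp. normal). Then there is $N\ge1$ such that $R/(a+\delta)$ is reduced (resp. a domain, resp. normal) for every $\delta\in\mathfrak m^N$.

The proof makes no assumption on the characteristic or the residue field; mixed characteristic is allowed.

Conventions. A ring is *normal* if its localizations at primes are integrally closed domains; a normal local ring is therefore a domain. If $S$ is a reduced noetherian ring with minimal primes $P_i$, its total ring of fractions is $\operatorname{Quot}(S)=\prod_i\operatorname{Frac}(S/P_i)$, and its integral closure in that ring is $\overline S=\prod_i\overline{S/P_i}$. If $S=\overline S$, then $S$ is a finite product of normal domains; if moreover $S$ is local, there is only one factor. A local ring is *equidimensional* of dimension $D$ if $\dim S/p=D$ for each minimal prime $p$. We write $\overline J$ for the integral closure of an ideal $J$, $\kappa(P)$ for residue fields, $\ell$ for length.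 We use repeatedly that a module $M$ of length $\le\lambda$ over a local ring with maximal ideal $\mathfrak n$ satisfies $\mathfrak n^\lambda M=0$: by Nakayama the chain $M\supset\mathfrak nM\supset\mathfrak n^2M\supset\cdots$ drops strictly until it reaches $0$.

The textbook facts that we quote are these.

* **(RV)** Rees valuations (Huneke–Swanson, *Integral Closure of Ideals, Rings, and Modules*, Thm 10.2.2). For an ideal $J$ of a noetherian ring $B$ there are finitely many discrete valuations $v_i:B\to\mathbb N\cup\{\infty\}$, with $v_i^{-1}(\infty)$ a minimal prime, such that $\overline{J^n}=\{b:v_i(b)\ge n\,v_i(J)\ \forall i\}$ for all $n$, where $v_i(J)=\min_{x\in J}v_i(x)$.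
* **(R)** Rees (ibid., Thm 9.1.2). If $B$ is a complete reduced local ring, there is $k_0$ with $\overline{\mathfrak m_B^{\,n+k_0}}\subset\mathfrak m_B^{\,n}$ for all $n\ge0$.
* **(E)** Algebras of finite type over complete local rings, and their localizations, are excellent: they are universally catenary, their reduced quotients have finite normalization, and completions of their normal local rings are normal domains.
* **(DF)** Dimension formula (Matsumura, *Commutative Ring Theory*, Thm 15.6). Let $A\subset A'$ be noetherian domains, $A$ universally catenary, $A'$ of finite type over $A$, and $Q\subset A'$ a prime over $P\subset A$. Then $\operatorname{ht}Q=\operatorname{ht}P+\operatorname{trdeg}_AA'-\operatorname{trdeg}_{\kappa(P)}\kappa(Q)$.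
* **(Ch)** Chevalley. If $(E_n)$ is a decreasing sequence of ideals in a complete noetherian local ring $(A,\mathfrak n)$ with $\bigcap E_n=0$, then for each $K$ there is $n$ with $E_n\subset\mathfrak n^K$.
* **(GC)** Grothendieck's connectedness theorem (SGA 2, Exp. XIII; Brodmann–Sharp, *Local Cohomology*, Ch. 19). Let $A$ be a complete local domain of dimension $n\ge2$, $\tau\in\mathfrak m_A$, and $Z\subset V(\tau)$ closed such that $V(\tau)\setminus Z$ is a disjoint union of two nonempty relatively closed subsets. Then $\dim Z\ge n-2$.
* **(SAP)** Strong approximation (Pfister–Popescu, *Die strenge Approximationseigenschaft lokaler Ringe*, Invent. Math. 30 (1975)). If $(A,\mathfrak n)$ is a complete noetherian local ring and $\Phi$ a polynomial (system) over $A$, then for every $K$ there is $\nu(K)$ such that each $\hat x$ over $A$ with $\Phi(\hat x)\equiv0\bmod\mathfrak n^{\nu(K)}$ admits an exact zero $x^*$ of $\Phi$ in $A$ with $x^*\equiv\hat x\bmod\mathfrak n^K$.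

Small examples for the less familiar ones follow.

For (RV) on the cusp of Example 1, the single valuation $v=\operatorname{ord}_t$ works: $\mathfrak m\,k[[t]]=(t^2)$, and the integral closure of an ideal $J$ of $k[[t^2,t^3]]$ is $J\,k[[t]]\cap k[[t^2,t^3]]$, so $\overline{\mathfrak m^n}=\{b:v(b)\ge2n\}$, with $v(\mathfrak m)=2$.

For (GC), take $A=k[[x,y,z]]$, $\tau=xy$: removing the line $Z=V(x,y)$ from $V(xy)$ disconnects it, and $\dim Z=1=n-2$.

For (SAP), take $A$ a domain and $\Phi=UV$: an exact zero has $u^*=0$ or $v^*=0$, so the statement says that $\hat u\hat v\in\mathfrak n^{\nu(K)}$ forces $\hat u\in\mathfrak n^K$ or $\hat v\in\mathfrak n^K$.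

## 3. A point, a cusp, and the surface $xy=z^3$

Put $D=\dim B$. In all three cases of Theorem 1 the ring $B$ is reduced.

*Dimension zero.* If $D=0$, then $B$ is a field, so $\mathfrak m=(a)$. For $\delta\in\mathfrak m^2$ we have $(a+\delta)+\mathfrak m^2=\mathfrak m$, so $(a+\delta)=\mathfrak m$ by Nakayama, and $R/(a+\delta)$ is the same field. Thus $N=2$ works. From now on $D\ge1$.

*The cusp.* Let $R=k[[x,y]]$ and $a=y^2-x^3$. Give $x$ weight $2$ and $y$ weight $3$. If $\delta\in\mathfrak m^4$, each monomial of $\delta$ has weight at least $8$, so the form of lowest weight in $a+\delta$ is $y^2-x^3$, which is irreducible because $x^3$ is not a square in $k(x)$. If $a+\delta=fg$ with non-units $f,g$, then $y^2-x^3$ would be the product of the lowest-weight forms of $f$ and $g$, both nonconstant: impossible. As $R$ is factorial, $R/(a+\delta)$ is a domain, and $N=4$ works. On the other hand $\delta=x^3\in\mathfrak m^3$ gives $a+\delta=y^2$, so $N=3$ does not. Note that the form of lowest ordinary degree, $y^2$, would have told us nothing.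

*The surface.* Let $R=k[[x,y,z]]$, $a=xy-z^3$, $B=R/(a)$. The ring $B$ is normal. It is a hypersurface, hence Cohen–Macaulay, so by Serre's criterion it suffices that $B$ be regular at primes of height $\le 1$. Let $\mathfrak p\subset R$ be a prime containing $a$, of height $\le 2$. It does not contain both $x$ and $y$, for otherwise it contains $z$ and equals $\mathfrak m$. Say $x\notin\mathfrak p$. The derivation $\partial/\partial y$ maps $\mathfrak p^2R_{\mathfrak p}$ into $\mathfrak pR_{\mathfrak p}$ and maps $a$ to $x\notin\mathfrak pR_{\mathfrak p}$. So $a\notin\mathfrak p^2R_{\mathfrak p}$ and $R_{\mathfrak p}/(a)$ is regular. The case $y\notin\mathfrak p$ is the same.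

Let $\delta\in\mathfrak m^4$ and suppose $xy-z^3+\delta=fg$ with non-units $f,g$. The product of the initial forms is $xy$, so up to order and constants $f=x+f_2+\cdots$ and $g=y+g_2+\cdots$, with $f_2,g_2$ homogeneous of degree $2$. Comparing terms of degree $3$ gives $xg_2+yf_2=-z^3$, and setting $x=y=0$ gives $0=-z^3$, a contradiction. So $R/(a+\delta)$ is a domain and $N=4$ works for integrality. Again $N=3$ fails: $\delta=z^3$ gives $R/(xy)$.

The argument looked one order beyond the graded ring, and it looked at the line $x=y=0$, where the two components of $xy=0$ meet. The proof in Section 9 does the same in general.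

## 4. Where the graded ring and plain approximation give out

A first attempt is to work with the associated graded ring only. Suppose a filtration of $R$ is such that $B$ and $C=R/(a+\delta)$ have the same graded ring $G$ for all small $\delta$. If $G$ is reduced, then $C$ is reduced, and if $G$ is a domain, then $C$ is a domain (look at leading classes). The $\mathfrak m$-adic filtration does not suffice even for reducedness: the cusp has a non-reduced $\mathfrak m$-adic graded ring. This can be repaired, in Section 5, by a better filtration.

For the other two properties the graded ring cannot suffice. Take the surface, with the $\mathfrak m$-adic filtration. The elements $xy-z^3$ and $xy$ have the same initial form, so $R/(xy-z^3)$ and $R/(xy)$ have the same graded ring $k[X,Y,Z]/(XY)$. It is reduced, yet the first ring is a normal domain and the second is neither normal nor a domain. One must use $\mathcal C/\tau^{n_0}$ with $n_0\ge2$.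

A second attempt is approximation. Suppose $B$ is a domain and $f,g\ne0$ in $C$ with $fg=0$. Lifts $\hat f,\hat g\in R$ satisfy $\hat f\hat g\in(a+\delta)\subset(a)+\mathfrak m^N$. By the example after (SAP), for large $N$ one of them, say $\hat f$, lies in $(a)+\mathfrak m^K$ with $K$ fixed in advance. That is no contradiction: $f$ and $g$ depend on $\delta$, and nothing so far prevents $f$ from being very deep in $\mathfrak m_C$. We would need $f$ and $g$ whose sum is a *fixed* element, up to a controlled error.

Normality has the same defect. If $u/h$ is integral over $C$ and not in $C$, then $u^m+\sum b_ih^iu^{m-i}=0$. To apply (SAP) we need one polynomial for all $\delta$, so a bound on $m$; we need $h$ to stay away from $0$; and $u\notin hC$ must be visible modulo a fixed power of the maximal ideal.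

All these bounds will come from one source: near a suitable point, the distance from $\mathcal C$ to its normalization, measured modulo $\tau$, is bounded by the distance from $G$ to *its* normalization, and $G$ does not depend on $\delta$.

## 5. A filtration of $B$ with reduced graded ring

$B$ is complete, reduced, of dimension $D\ge1$, with residue field $k=R/\mathfrak m$.

**Step 1: the filtration.** The purpose is to replace powers of $\mathfrak m_B$ by level sets of a function $\nu$ satisfying $\nu(b^n)=n\nu(b)$. Let $v_i$ be the Rees valuations of $\mathfrak m_B$. Since $D\ge1$, $\mathfrak m_B$ is not contained in a minimal prime, so $v_i(\mathfrak m_B)<\infty$. Discard those with $v_i(\mathfrak m_B)=0$; they impose no condition in (RV). Some remain, since $\overline{\mathfrak m_B}\ne B$. Put $w=\prod v_i(\mathfrak m_B)$ and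
$$\nu(b)=\min_i\frac{w}{v_i(\mathfrak m_B)}\,v_i(b)\in\mathbb N\cup\{\infty\},\qquad F_j=\{b\in B:\nu(b)\ge j\}\quad(j\in\mathbb Z).\tag{1}$$
Each $v_i$ is a valuation, so the $F_j$ are ideals, $F_j=B$ for $j\le0$, $F_iF_j\subset F_{i+j}$, and $\nu(b^n)=n\nu(b)$. By (RV), $F_{wn}=\overline{\mathfrak m_B^n}$ for $n\ge0$. By (R), $\bigcap_jF_j=0$.

Moreover $F_1=\mathfrak m_B$. Indeed, if $\nu(b)\ge1$ then $b^w\in F_w=\overline{\mathfrak m_B}=\mathfrak m_B$, so $b\in\mathfrak m_B$; conversely $\mathfrak m_B=F_w\subset F_1$.

Let $\mathcal R=\bigoplus_jF_j\tau^{-j}$ and $G=\mathcal R/\tau\mathcal R=\bigoplus_{j\ge0}F_j/F_{j+1}$. Then $G_0=B/F_1=k$.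

**Example 2.** For the cusp, $v(\mathfrak m)=2=w$, so $\nu=\operatorname{ord}_t$, the good filtration of Example 1.

For the surface $B=k[[x,y,z]]/(xy-z^3)$, let $v_1,v_2$ be the order functions for the weights $(2,1,1)$ and $(1,2,1)$ of $(x,y,z)$. In both weights $xy$ and $z^3$ have weight $3$, and $k[x,y,z]/(xy-z^3)$ is a domain, so both are valuations. Each element of $B$ is uniquely a series in the monomials $x^iz^c$ ($i\ge0$) and $y^jz^c$ ($j\geq1$), and $v_1,v_2$ of the element are the minima of the weights of the monomials that occur. Since $\min(2i+c,\,i+c)=i+c$, and likewise with $j$, $\min(v_1,v_2)$ is the $\mathfrak m$-adic order (replacing $xy$ by $z^3$ only raises degrees). Level sets of valuations are integrally closed, so $\overline{\mathfrak m_B^n}\subset\{v_1\ge n,\ v_2\ge n\}=\mathfrak m_B^n$. Thus $v_1,v_2$ satisfy (RV) with $v_i(\mathfrak m_B)=1$, and $F_j=\mathfrak m_B^j$, $G=k[X,Y,Z]/(XY)$.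

**Step 2: $\mathcal R$ is of finite type over $B$.** We need this to have noetherian rings and to lift the filtration to $R$. Let
$$\mathcal S=B[\tau,\mathfrak m_B\tau^{-w}]=\bigoplus_j\mathfrak m_B^{\lceil j/w\rceil}\tau^{-j},$$
where nonpositive powers of $\mathfrak m_B$ mean $B$. It is noetherian, of finite type over $B$, and contained in $\mathcal R$, since $\mathfrak m_B^n\subset F_{wn}$. With $k_0$ from (R),
$$F_j\subset F_{w\lfloor j/w\rfloor}=\overline{\mathfrak m_B^{\lfloor j/w\rfloor}}\subset\mathfrak m_B^{\lfloor j/w\rfloor-k_0}\subset\mathfrak m_B^{\lceil j/w\rceil-k_0-1},$$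
and the last ideal is the coefficient in $\mathcal S$ of degree $j-w(k_0+1)$. Hence $\mathcal R\subset\tau^{-w(k_0+1)}\mathcal S$. So $\mathcal R$ is a submodule of a finite $\mathcal S$-module, hence finite over $\mathcal S$, and of finite type over $B$. Since $\mathfrak m_BF_j=F_1F_j\subset F_{j+1}$, the ring $G$ is a $k$-algebra, of finite type over $k$.

**Step 3: $G$ is reduced.** This is the reason for the choice of $\nu$. The nilradical of a $\mathbb Z$-graded ring is homogeneous: the top component of a nilpotent element is nilpotent; subtract it and repeat. So it suffices to treat homogeneous elements. If $b\in F_j\setminus F_{j+1}$, then $\nu(b)=j$ and $\nu(b^n)=nj$, so $b^n\notin F_{nj+1}$ and the $n$-th power of the class of $b$ in $G_j$ is nonzero.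

## 6. Lifting the filtration to $R$ and comparing $B$ with $R/(a+\delta)$

**Step 1: the ideals $R_j$.** We want a filtration of $R$ with image $F_j$ in $B$. By Section 5 choose $f_1,\dots,f_l\in\mathfrak m$ and weights $w_i\ge1$ such that $\mathcal R$ is generated over $B[\tau]$ by the $\bar f_i\tau^{-w_i}$. This is possible: homogeneous generators of degree $\le0$ lie in $B[\tau]$, and elements of $F_{w_i}\subset F_1=\mathfrak m_B$ lift to $\mathfrak m$. Add to the list generators of $\mathfrak m$ with weight $1$; their images lie in $F_1$. Let $R_j$ be the ideal generated by the monomials $\prod f_i^{n_i}$ with $\sum n_iw_i\ge j$; so $R_j=R$ for $j\le0$. Then the following hold.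

* $R_iR_j\subset R_{i+j}$ for all $i,j\in\mathbb Z$, and the image of $R_j$ in $B$ is $F_j$ (the degree-$j$ part of $\mathcal R$ is spanned over $B$ by the elements $\tau^s\prod(\bar f_i\tau^{-w_i})^{n_i}$ with $s\ge0$, $\sum n_iw_i-s=j$).
* $R_1=\mathfrak m$, hence $\mathfrak m^N\subset R_N$.
* With $W=\max w_i$, $R_j\subset\mathfrak m^{\lceil j/W\rceil}$ for $j\ge1$, since such a monomial has at least $j/W$ factors. So $\bigcap_jR_j=0$.
* $\mathcal A=\bigoplus_jR_j\tau^{-j}=R[\tau,f_1\tau^{-w_1},\dots,f_l\tau^{-w_l}]$ is noetherian.

**Step 2: an Artin–Rees constant.** We need to control the order of $u$ by that of $au$. The homogeneous ideal $aR[\tau^{\pm1}]\cap\mathcal A$ of $\mathcal A$ is generated by finitely many elements $au_s\tau^{-j_s}$. Put $\kappa=\max(0,j_1,j_2,\dots)$. If $au\in R_j$, then $au\tau^{-j}$ is a combination of the generators with coefficients $r_s\tau^{-(j-j_s)}$, $r_s\in R_{j-j_s}\subset R_{j-\kappa}$. So $au=a\sum r_su_s$, and as $a$ is a non-zerodivisor, $u=\sum r_su_s$. Hence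
$$au\in R_j\ \Longrightarrow\ u\in R_{j-\kappa}\qquad(j\in\mathbb Z).\tag{2}$$
In particular $a\notin R_{\kappa+1}$, since otherwise $1\in R_1=\mathfrak m$.

**Lemma 1.** Let $n_0\ge1$, $\delta\in\mathfrak m^{\kappa+n_0}$, $I=(a)$, $I'=(a+\delta)$. Then $a+\delta\ne0$, and for all $j$
$$I'\cap R_j+R_{j+n_0}=I\cap R_j+R_{j+n_0}.\tag{3}$$

*Proof.* Put $\alpha=a+\delta$. We have $\delta\in R_{\kappa+n_0}\subset R_{\kappa+1}$ and $a\notin R_{\kappa+1}$, so $\alpha\ne0$.

For "$\subset$", let $\alpha u\in R_j$ with $u\ne0$. Since $\bigcap R_j=0$, there is $o\ge0$ with $u\in R_o\setminus R_{o+1}$. Suppose $o<j-\kappa$. By (2), $au\notin R_{o+\kappa+1}$, while $\delta u\in R_{\kappa+1}R_o\subset R_{o+\kappa+1}$. So $\alpha u\notin R_{o+\kappa+1}$. But $o+\kappa+1\le j$, so $R_{o+\kappa+1}\supset R_j$, a contradiction. Hence $u\in R_{j-\kappa}$, so $\delta u\in R_{\kappa+n_0}R_{j-\kappa}\subset R_{j+n_0}$. Therefore $\alpha u\equiv au\bmod R_{j+n_0}$, and $au=\alpha u-\delta u\in R_j$.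

For "$\supset$", let $au\in R_j$. By (2), $u\in R_{j-\kappa}$, so $\delta u\in R_{j+n_0}$, $\alpha u=au+\delta u\in R_j$ and $au\equiv\alpha u\bmod R_{j+n_0}$. $\square$

Adding $R_{j+1}$ to both sides shows that (3) for $n_0$ implies (3) for $1$.

**Step 3: equality of the truncated Rees algebras.** We turn (3) into an equality of rings. Let $I'$ be any proper ideal satisfying (3) for $n_0$. Put $C=R/I'$, $F_j'=(R_j+I')/I'$, and let $\mathcal C=\bigoplus F_j'\tau^{-j}$, the image of $\mathcal A$ in $C[\tau^{\pm1}]$. For $I'=I$ we get $C=B$, $\mathcal C=\mathcal R$. The degree-$j$ part of $\mathcal C/\tau^{n_0}\mathcal C$ is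
$$F_j'/F_{j+n_0}'=R_j\big/\big(R_j\cap(R_{j+n_0}+I')\big)=R_j\big/\big(R_{j+n_0}+I'\cap R_j\big).$$
By (3) the kernel of $\mathcal A\to\mathcal C/\tau^{n_0}\mathcal C$ is the same as for $B$. So, as quotients of $\mathcal A$,
$$\mathcal C/\tau^{n_0}\mathcal C=\mathcal R/\tau^{n_0}\mathcal R,\qquad\mathcal C/\tau\mathcal C=\mathcal R/\tau\mathcal R=G.\tag{4}$$
Also $F_1'=\mathfrak m_C$, and $\bigcap_jF_j'=0$ because $F_j'\subset\mathfrak m_C^{\lceil j/W\rceil}$ for $j\ge1$. A prime $\mathfrak y$ of $G$ corresponds to a prime of $\mathcal C$ containing $\tau$, and to one of $\mathcal R$; we use the same letter $\mathfrak y$ for all three. By (4), $\mathcal C_{\mathfrak y}/\tau^{n_0}=\mathcal R_{\mathfrak y}/\tau^{n_0}$ and $\mathcal C_{\mathfrak y}/\tau=G_{\mathfrak y}$.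

## 7. Reducedness

Assume (3) for $n_0=1$. Suppose $0\ne b\in C$ and $b^2=0$. As $F_0'=C$ and $\bigcap F_j'=0$, there is $j\ge0$ with $b\in F_j'\setminus F_{j+1}'$. The class of $b$ in $F_j'/F_{j+1}'=G_j$ is nonzero, and its square is the class of $b^2=0$. This contradicts Step 3 of Section 5. So $C$ is reduced. By Lemma 1, $N=\kappa+1$ works, and the reduced case of Theorem 1 is proved.

## 8. The normalization of $\mathcal C$ is bounded by that of $G$

From now on $B$ is a domain.

**Step 1: dimensions.** We need $C$ to be equidimensional in order to count heights. First, $R$ is a domain: if $xy=0$ with $x,y\ne0$, then since $\bigcap a^nR=0$ we may write $x=a^sx'$, $y=a^ty'$ with $x',y'\notin aR$; as $a$ is a non-zerodivisor, $x'y'=0\in aR$, contradicting that $aR$ is prime. So $\dim R=D+1$. Let $\delta\in\mathfrak m^{\kappa+n_0}$. By Lemma 1, $a+\delta\ne0$, so each minimal prime $p$ of $(a+\delta)$ has height $1$. As $R$ is a catenary local domain, $\dim R/p=D$. So $C=R/(a+\delta)$ is equidimensional of dimension $D$, and by Section 7 it is reduced.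

Everything below uses only the following hypothesis on $C=R/I'$, with $I'$ a proper ideal.

**(Hyp)** *Equation (3) holds for some $n_0\ge1$, and $C$ is reduced and equidimensional of dimension $D$.*

It holds for $C=B$, with every $n_0$.

**Step 2: the primes of $\mathcal C$ that matter.** Let $p_i$ be the minimal primes of $C$. Since $\tau$ is a non-zerodivisor, no minimal prime of $\mathcal C$ contains it, so the minimal primes of $\mathcal C$ correspond to those of $\mathcal C[\tau^{-1}]=C[\tau^{\pm1}]$; they are $P_i=p_iC[\tau^{\pm1}]\cap\mathcal C$. The set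
$$\mathfrak M=\mathfrak m_C\oplus\bigoplus_{j\ne0}\mathcal C_j$$
is an ideal, because for $j>0$ the product $\mathcal C_j\mathcal C_{-j}$ lies in $F_j'\subset F_1'=\mathfrak m_C$. It is maximal with residue field $k$. It contains each proper homogeneous ideal, since the degree-$0$ part of such an ideal is a proper ideal of $C$. In particular $P_i\subset\mathfrak M$. Apply (DF) to $C/p_i\subset\mathcal C/P_i$, of transcendence degree $1$, and to $\mathfrak M/P_i$ over $\mathfrak m_C/p_i$, with both residue fields $k$:
$$\operatorname{ht}(\mathfrak M/P_i)=D+1\quad\text{for all }i.\tag{5}$$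

**Step 3: the normalization is graded.** $\mathcal C$ is reduced, as a subring of $C[\tau^{\pm1}]$. Let $\overline{\mathcal C}=\prod_i\overline{\mathcal C/P_i}$ be its integral closure in $\operatorname{Quot}(\mathcal C)$; it is finite over $\mathcal C$ by (E). The ring $\overline C[\tau^{\pm1}]$ is integrally closed in $\operatorname{Quot}(C[\tau^{\pm1}])=\operatorname{Quot}(\mathcal C)$. So $\overline{\mathcal C}$ is the integral closure of $\mathcal C$ in the graded ring $\overline C[\tau^{\pm1}]$, hence is graded (Huneke–Swanson, Thm 2.3.2), and so is each factor. Put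
$$\bar Q=\overline{\mathcal C}/\mathcal C,\qquad H=\overline{\mathcal C}/\tau\overline{\mathcal C},$$
and let $\overline G$ be the integral closure of $G$ in $\operatorname{Quot}(G)$; it is finite over $G$.

**Lemma 2.** Assume (Hyp).

1. For each minimal prime $\mathfrak q$ of $\tau\mathcal C$, $\mathcal C_{\mathfrak q}$ is a DVR with uniformizer $\tau$, and $\overline{\mathcal C}_{\mathfrak q}=\mathcal C_{\mathfrak q}$. In particular $\mathfrak q$ contains exactly one $P_i$.
2. $\mathfrak Q\mapsto\mathfrak Q\cap\mathcal C$ is a bijection from the minimal primes of $\tau\overline{\mathcal C}$ to those of $\tau\mathcal C$, and $\overline{\mathcal C}_{\mathfrak Q}=\mathcal C_{\mathfrak Q\cap\mathcal C}$. Each $P_i$ is contained in some minimal prime of $\tau\mathcal C$.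
3. $\tau$ is regular on $\bar Q$.
4. $G\subset H\subset\overline G$ naturally, so
$$\bar Q/\tau\bar Q=H/G\subset\overline G/G.\tag{6}$$

*Proof.* **(1)** This part says that nothing is normalized at the generic points of $\tau=0$. Since $G$ is reduced and $\mathfrak q$ is a minimal prime of $G$, $\mathcal C_{\mathfrak q}/\tau=G_{\mathfrak q}$ is a field. So the maximal ideal of $\mathcal C_{\mathfrak q}$ is generated by the regular element $\tau$, and $\mathcal C_{\mathfrak q}$ is a DVR. It is a domain, so $\mathfrak q$ contains exactly one $P_i$. If $P_j\not\subset\mathfrak q$, an element of $P_j\setminus\mathfrak q$ kills the factor $\overline{\mathcal C/P_j}$, which therefore vanishes after localization at $\mathfrak q$. So $\overline{\mathcal C}_{\mathfrak q}=(\overline{\mathcal C/P_i})_{\mathfrak q}$ is integral over $\mathcal C_{\mathfrak q}$ inside its fraction field, and equals $\mathcal C_{\mathfrak q}$.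

**(2)** This part shows that $\overline{\mathcal C}$ has no further components of $\tau=0$; here equidimensionality enters. Let $\mathfrak Q$ be minimal over $\tau\overline{\mathcal C}$, coming from the factor $\overline{\mathcal C/P_i}$. In this domain $\mathfrak Q$ has height $1$ by the principal ideal theorem, and it is homogeneous. Put $\mathfrak q=\mathfrak Q\cap\mathcal C$; it is homogeneous and proper, so $\mathfrak q\subset\mathfrak M$. By (DF) for the finite extension $\mathcal C/P_i\subset\overline{\mathcal C/P_i}$ with equal fraction fields, $\operatorname{ht}(\mathfrak q/P_i)=1$. By catenarity and (5), $\dim(\mathcal C/\mathfrak q)_{\mathfrak M}=D$. Let $\mathfrak q_0\subset\mathfrak q$ be minimal over $\tau\mathcal C$. By (1), $\operatorname{ht}(\mathfrak q_0/P_j)=1$ for some $j$, so $\dim(\mathcal C/\mathfrak q_0)_{\mathfrak M}=D$ too. A proper quotient of the local domain $(\mathcal C/\mathfrak q_0)_{\mathfrak M}$ has smaller dimension, so $\mathfrak q=\mathfrak q_0$. Hence the map is well defined.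

Conversely let $\mathfrak q$ be minimal over $\tau\mathcal C$. By (1), $\overline{\mathcal C}_{\mathfrak q}=\mathcal C_{\mathfrak q}$ is local, so exactly one prime of $\overline{\mathcal C}$ lies over $\mathfrak q$; its local ring is the DVR $\mathcal C_{\mathfrak q}$ with uniformizer $\tau$, so it is minimal over $\tau\overline{\mathcal C}$. This gives the bijection and the equality of local rings.

Finally, $P_i\subset\mathfrak M\ni\tau$, and by lying over some prime of $\overline{\mathcal C/P_i}$ lies over $\mathfrak M/P_i$; so $\tau$ is a non-unit in $\overline{\mathcal C/P_i}$. A minimal prime of $\tau$ in that factor contracts to a minimal prime of $\tau\mathcal C$ containing $P_i$.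

**(3)** Let $z\in\overline{\mathcal C}$ with $x=\tau z\in\mathcal C$; we must show $z\in\mathcal C$. For each minimal $\mathfrak q$ the image of $z$ lies in $\overline{\mathcal C}_{\mathfrak q}=\mathcal C_{\mathfrak q}$, so $x$ lies in $\tau\mathcal C_{\mathfrak q}=\mathfrak q\mathcal C_{\mathfrak q}$, and $x\in\mathfrak q$. As $G$ is reduced, $x\in\bigcap\mathfrak q=\tau\mathcal C$. Since $\tau$ is regular on $\overline{\mathcal C}$, $z\in\mathcal C$.

**(4)** By (3), $\tau\overline{\mathcal C}\cap\mathcal C=\tau\mathcal C$, so $G\subset H$. As $\overline{\mathcal C}$ is a noetherian normal ring, the principal ideal generated by the regular element $\tau$ has only associated primes of height $1$. So $\tau\overline{\mathcal C}=\bigcap_{\mathfrak Q}(\tau\overline{\mathcal C}_{\mathfrak Q}\cap\overline{\mathcal C})$ over its minimal primes, and this is $\bigcap\mathfrak Q$, because $\tau$ is a uniformizer of $\overline{\mathcal C}_{\mathfrak Q}=\mathcal C_{\mathfrak Q\cap\mathcal C}$. Therefore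
$$H\subset\prod\kappa(\mathfrak Q)=\prod\kappa(\mathfrak q)=\operatorname{Quot}(G),$$
compatibly with $G\subset\operatorname{Quot}(G)$. Since $H$ is finite over $G$, $H\subset\overline G$. Finally $\bar Q/\tau\bar Q=\overline{\mathcal C}/(\mathcal C+\tau\overline{\mathcal C})=H/G$. $\square$

The left side of (6) depends on $\delta$, the right side does not. The next lemma passes the bound to submodules of $\bar Q$.

**Lemma 3.** Let $(O,\mathfrak n)$ be noetherian local, $M$ a finite module, $\tau\in\mathfrak n$ an $M$-regular element with $\ell(M/\tau M)<\infty$. For any submodule $M'\subset M$, $\ell(M'/\tau M')\le\ell(M/\tau M)$.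

*Proof.* $M'/\tau M'$ has finite length, since its support lies in $\operatorname{Supp}M\cap V(\tau)\subset\{\mathfrak n\}$. By Artin–Rees there is $c$ with $M'\cap\tau^nM\subset\tau^{n-c}M'$ for all $n\ge c$. As $M'/(M'\cap\tau^nM)$ embeds in $M/\tau^nM$ and surjects onto $M'/\tau^{n-c}M'$, and $\tau$ is regular on $M$ and $M'$,
$$n\,\ell(M/\tau M)=\ell(M/\tau^nM)\ge\ell(M'/\tau^{n-c}M')=(n-c)\,\ell(M'/\tau M').$$
Divide by $n$ and let $n\to\infty$. $\square$

## 9. Domains: codimension-two points where two groups of components meet

Let $B$ be a domain. Plan: if $C$ is not a domain, its minimal primes split $\operatorname{Min}(G)$ into two groups. Grothendieck's theorem, applied to the *normalization of $\mathcal R$*, gives a point of height $2$ where the two groups meet. At that point the bound (6) produces zero-divisors $f,g$ with a fixed sum modulo $\tau$, which cannot exist modulo $\tau^{n_0}$.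

**Step 1: a homogeneous maximal ideal of $\overline{\mathcal R}$.** We need one local ring that sees all homogeneous ideals. $\overline{\mathcal R}$ is a graded normal domain, and $\overline{\mathcal R}_0=\overline B$, because $\overline{\mathcal R}$ is the integral closure of $\mathcal R$ in $\overline B[\tau^{\pm1}]$. The ring $\overline B$ is a domain, finite over the complete local ring $B$, hence local. The degree-$0$ part of a proper homogeneous ideal of $\overline{\mathcal R}$ lies in $\mathfrak m_{\overline B}$, so the sum $\overline{\mathfrak M}$ of all proper homogeneous ideals is proper, and is the largest one. It contains $\mathfrak M\overline{\mathcal R}$, which is proper by lying over.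

So $\overline{\mathcal R}/\overline{\mathfrak M}$ is a graded ring, finite over $\mathcal R/\mathfrak M=k$, whose nonzero homogeneous elements are invertible. A homogeneous unit of nonzero degree would have nonzero powers in infinitely many degrees, which is impossible in a finite-dimensional $k$-space. So the ring is concentrated in degree $0$ and is a field. Thus $\overline{\mathfrak M}$ is maximal; it lies over $\mathfrak M$, and by (DF) and (5) for $C=B$,
$$n:=\dim\overline{\mathcal R}_{\overline{\mathfrak M}}=D+1\ge2.$$

**Step 2: the meeting point.** Let $\operatorname{Min}(G)=V_1\sqcup V_2$ be an ordered partition into nonempty sets. *Claim: there are a height-$2$ prime $\zeta$ of $\overline{\mathcal R}$ and minimal primes $\mathfrak Q_1,\mathfrak Q_2\subset\zeta$ of $\tau\overline{\mathcal R}$ such that $\mathfrak q_i=\mathfrak Q_i\cap\mathcal R$ corresponds to an element of $V_i$.*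

Let $J_i$ be the intersection of the primes $\mathfrak Q$ corresponding to $V_i$ under Lemma 2(2) for $C=B$. By the proof of Lemma 2(4), $J_1\cap J_2=\tau\overline{\mathcal R}$. Both $J_i$ are proper and homogeneous, so $J_1+J_2\subset\overline{\mathfrak M}$. Let $A=\overline{\mathcal R}_{\overline{\mathfrak M}}$; its completion $\hat A$ is a normal domain of dimension $n$ by (E). From $J_1J_2\subset\tau\overline{\mathcal R}\subset J_i$ we get $V(\tau\hat A)=V(J_1\hat A)\cup V(J_2\hat A)$. Put
$$Z=V(J_1\hat A)\cap V(J_2\hat A)=V((J_1+J_2)\hat A).$$

Neither $V(J_i\hat A)$ is contained in $Z$. Suppose, say, $V(J_1\hat A)\subset V(J_2\hat A)$, and let $\mathfrak Q$ belong to the first family; it is homogeneous, so $\mathfrak Q\subset\overline{\mathfrak M}$. By faithful flatness some prime of $\hat A$ lies over $\mathfrak QA$. It contains $J_1$, hence $J_2$. So $\mathfrak Q\supset J_2$, and $\mathfrak Q$ contains a member of the second family. Both have height $1$, so they are equal, contradicting $V_1\cap V_2=\emptyset$.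

So $V(\tau\hat A)\setminus Z$ is the disjoint union of two nonempty relatively closed subsets, and (GC) gives $\dim A/(J_1+J_2)A=\dim Z\ge n-2$. Hence there is a prime $\zeta$ with $J_1+J_2\subset\zeta\subset\overline{\mathfrak M}$ and $\dim A/\zeta A\ge n-2$, so $\operatorname{ht}\zeta\le2$. It contains some $\mathfrak Q_1$ of the first family and some $\mathfrak Q_2$ of the second; these are distinct primes of height $1$, so $\operatorname{ht}\zeta=2$. The claim is proved. Fix such data for each of the finitely many ordered partitions.

**Step 3: the length bound $\lambda$ and the element $c$.** Here we choose the fixed element that will be a sum of two zero-divisors. Put $\mathfrak y=\zeta\cap\mathcal R$ (it contains $\tau$), $O=\mathcal R_{\mathfrak y}$ with maximal ideal $\mathfrak n$, and $O'=\overline{\mathcal R}_\zeta\supset O$ with maximal ideal $\mathfrak n'$. By (DF), $\dim O=2$, so $\dim G_{\mathfrak y}=1$. Since $\overline G=G$ at the minimal primes of $G$, the module $\overline G_{\mathfrak y}/G_{\mathfrak y}$ has finite length. Let $\lambda\ge1$ be an integer $\ge\ell(\overline G_{\mathfrak y}/G_{\mathfrak y})$.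 As $G_{\mathfrak y}$ is reduced of dimension $1$, its zero-divisors form the union of its minimal primes, and none of these contains the $\lambda$-th power of the maximal ideal. So by prime avoidance there is $c\in\mathfrak n^\lambda$ whose image $\bar c\in G_{\mathfrak y}$ is a non-zerodivisor. Then $c\notin\mathfrak q_1O$. Also $c\notin\mathfrak Q_2O'$, because $\mathfrak Q_2O'\cap O=\mathfrak q_2O$.

**Step 4: the choice of $n_0$.** We want $c$ not to be a sum of an element of a high symbolic power of $\mathfrak Q_1$ and an element of $\mathfrak Q_2$. Let $I_n=\mathfrak Q_1^nO'_{\mathfrak Q_1}\cap O'$. By (E), $\hat O'$ is a normal domain. Let $\mathfrak P$ be a minimal prime of $\mathfrak Q_1\hat O'$; by going down it contracts to $\mathfrak Q_1O'$. If $x\in I_n$, there is $s\in O'\setminus\mathfrak Q_1O'$ with $sx\in\mathfrak Q_1^nO'\subset\mathfrak P^n$, and $s\notin\mathfrak P$; so $x\in\mathfrak P^n\hat O'_{\mathfrak P}$. Hence $I_n\hat O'\subset\mathfrak P^n\hat O'_{\mathfrak P}\cap\hat O'$. By Krull, and because $\hat O'$ is a domain and so injects into $\hat O'_{\mathfrak P}$, $\bigcap_nI_n\hat O'=0$.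

Choose $K$ with $c\notin\mathfrak Q_2O'+\mathfrak n'^K$ (Krull in $O'/\mathfrak Q_2O'$). By (Ch) there is $n_1$ with $I_n\hat O'\subset\mathfrak n'^K\hat O'$ for $n\ge n_1$, hence $I_n\subset\mathfrak n'^K$ by faithful flatness. So
$$c\notin I_n+\mathfrak Q_2O'\quad\text{for }n\ge n_1.\tag{7}$$
Let $n_0$ be the maximum of $1$ and the numbers $n_1$ over all partitions. It depends only on $\mathcal R$.

**Step 5: if (Hyp) holds with this $n_0$, then $C$ is a domain.** Suppose not. Then the reduced ring $C$ has at least two minimal primes. Let $p_1$ be one of them, $p_2$ the intersection of the others, and $P_i=p_iC[\tau^{\pm1}]\cap\mathcal C$ for $i=1,2$. So $P_1\cap P_2=0$ and $P_1P_2=0$. Here $P_1$ is a minimal prime of $\mathcal C$ and $P_2$ is the intersection of the other minimal primes. By Lemma 2(1) each $\mathfrak q\in\operatorname{Min}(G)$ contains exactly one minimal prime of $\mathcal C$, and by Lemma 2(2) each minimal prime of $\mathcal C$ lies in some $\mathfrak q$. So the sets $V_i=\{\mathfrak q\in\operatorname{Min}(G):\mathfrak q\supset P_i\}$ form a partition of $\operatorname{Min}(G)$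 into nonempty sets. Use the data of Steps 2–4 for it. Let $O_\delta=\mathcal C_{\mathfrak y}$; by (4), $O_\delta/\tau^{n_0}=O/\tau^{n_0}$.

*First, zero-divisors with a prescribed sum.* We have $\mathcal C\subset\mathcal C/P_1\times\mathcal C/P_2\subset\overline{\mathcal C}$, and the cokernel of the first inclusion is $\mathcal C/(P_1+P_2)$; so $\mathcal C/(P_1+P_2)$ embeds in $\bar Q$. By Lemma 2(3), $\tau$ is regular on $\bar Q_{\mathfrak y}$, and by (6), $\ell(\bar Q_{\mathfrak y}/\tau\bar Q_{\mathfrak y})\le\lambda$. Lemma 3 gives
$$\ell\big(O_\delta/(P_1+P_2+\tau)O_\delta\big)\le\lambda.$$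
So the $\lambda$-th power of the maximal ideal of $O_\delta$ lies in $(P_1+P_2+\tau)O_\delta$. Passing to $O_\delta/\tau=G_{\mathfrak y}=O/\tau$, the $\lambda$-th power of the maximal ideal of $G_{\mathfrak y}$, which contains $\bar c$, lies in the image of $(P_1+P_2)O_\delta$. Hence there are $f\in P_1O_\delta$, $g\in P_2O_\delta$ such that $f+g$ has image $\bar c$ in $G_{\mathfrak y}$, and $fg=0$.

*Second, transport to $\mathcal R$.* Lift the classes of $f,g$ in $O_\delta/\tau^{n_0}=O/\tau^{n_0}$ to $\hat f,\hat g\in O$. In $\mathcal C$ we have $\mathfrak q_i\supset P_i$ and $\tau\in\mathfrak q_i\subset\mathfrak y$, so the image of $f$ in $G_{\mathfrak y}$ lies in $\mathfrak q_1G_{\mathfrak y}$ and that of $g$ in $\mathfrak q_2G_{\mathfrak y}$. Hence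
$$\hat f\hat g\in\tau^{n_0}O,\qquad\hat f+\hat g\equiv c\bmod\tau O,\qquad\hat f\in\mathfrak q_1O,\qquad\hat g\in\mathfrak q_2O.$$

*Third, the contradiction.* Let $v$ be the valuation of the DVR $\mathcal R_{\mathfrak q_1}=\overline{\mathcal R}_{\mathfrak Q_1}$. Then $v(\tau)=1$, and $v(c)=0$ as $c\notin\mathfrak q_1O$. From $v(\hat f)\ge1$ and $v(\hat f+\hat g)=0$ we get $v(\hat g)=0$. So $v(\hat f)=v(\hat f\hat g)\ge n_0$, that is, $\hat f\in I_{n_0}$. Moreover $c\equiv\hat f$ modulo $\hat gO+\tau O\subset\mathfrak q_2O\subset\mathfrak Q_2O'$. Thus $c\in I_{n_0}+\mathfrak Q_2O'$, contradicting (7). $\square$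

By Lemma 1 and Step 1 of Section 8, $N=\kappa+n_0$ works, and the domain case of Theorem 1 is proved. (If $G$ has only one minimal prime, there are no partitions, $n_0=1$, and Step 5 contradicts itself already at the partition.)

**Example 3.** Take $R=k[[x,y,z]]$, $a=xy-z^3$, with $f_i=x,y,z$ of weight $1$, so $R_j=\mathfrak m^j$ and $\kappa=2$ satisfies (2), since $a$ has order $2$ and the graded ring of $R$ is a domain. By Example 2, $G=k[X,Y,Z]/(XY)$ with $X=x\tau^{-1}$, etc., and in $\mathcal R$ we have $XY=\tau Z^3$. As $B$ is normal, so is $\mathcal R$ (Section 10, Step 1). The two components of $G$ are $\mathfrak q_1=(X,\tau)$ and $\mathfrak q_2=(Y,\tau)$, and we may take $\zeta=\mathfrak y=(X,Y,\tau)$, with $\mathcal R/\mathfrak y=k[Z]$. It has height $2$: on one hand it contains the distinct height-one primes $\mathfrak q_1,\mathfrak q_2$; on the other, $Z$ is a unit in $O=\mathcal R_{\mathfrak y}$, so $\tau=XYZ^{-3}$ and $\mathfrak n=(X,Y)$ is generated by two elements. So $O$ is regular with parameters $X,Y$, $\mathfrak Q_1O=(X)$, $\mathfrak Q_2O=(Y)$, $I_n=(X^n)$. Further $\overline G=k[Y,Z]\times k[X,Z]$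 and $\overline G/G\cong k[Z]$, so $\lambda=1$. Take $c=X+Y$. Then $c\notin(X^n)+(Y)$ exactly when $n\ge2$. The other ordered partition is symmetric, so $n_0=2$ and $N=\kappa+n_0=4$, the best possible value by Section 3.

## 10. Normality: a fixed integral equation and strong approximation

Let $B$ be normal. Being local, it is a domain, so Section 8 applies. Now the same bound will give a bounded degree, a fixed denominator modulo $\tau$, and a nontriviality that survives approximation.

**Step 1: $\mathcal R$ is normal.** We need this to have normal local rings to approximate into. $B[\tau^{\pm1}]$ is normal and $\overline{\mathcal R}$ is graded, so it suffices to consider $b\tau^{-j}$, $0\neq b\in B$, integral over $\mathcal R$. Taking the homogeneous part of the right degree in an equation of integral dependence, we get $b^e+c_1b^{e-1}+\dots+c_e=0$ with $c_s\in F_{sj}$. Let $\mu=\frac w{v_i(\mathfrak m_B)}v_i$ be one of the functions in (1); $\mu(b)<\infty$ since $B$ is a domain. Then $\mu(c_s)\ge\nu(c_s)\ge sj$, so for some $s\ge1$ we have $e\mu(b)\ge sj+(e-s)\mu(b)$, that is, $\mu(b)\ge j$.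 As this holds for all $i$, $b\in F_j$.

**Step 2: finitely many points and the numbers attached to them.** The set $\Lambda=\operatorname{Ass}_G(\overline G/G)$ is finite. For $\mathfrak y\in\Lambda$ let $O=\mathcal R_{\mathfrak y}$ with maximal ideal $\mathfrak n$; by Step 1 and (E), $\hat O$ is a normal domain. Let $L\subset(\overline G/G)_{\mathfrak y}$ be the submodule of elements killed by a power of the maximal ideal; it has finite length. Let $\lambda\ge1$ be an integer $\ge\ell(L)$ for all $\mathfrak y\in\Lambda$, and put $m=\lambda+1$. Since $\overline G=G$ at minimal primes, $\mathfrak y\notin\operatorname{Min}(G)$. As $G_{\mathfrak y}$ is reduced, prime avoidance gives, as in Section 9, $c\in\mathfrak n^\lambda$ whose image $\bar c\in G_{\mathfrak y}$ is a non-zerodivisor. Then $\bar c$ is invertible in $\operatorname{Quot}(G_{\mathfrak y})\supset\overline G_{\mathfrak y}$, so it is a non-zerodivisor on $\overline G_{\mathfrak y}$ too.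

Let $L'\subset\overline G_{\mathfrak y}$ be the preimage of $L$. The $\lambda$-th power of the maximal ideal kills $L$, so $\bar cL'\subset G_{\mathfrak y}$. Moreover $\bar cL'/\bar cG_{\mathfrak y}\cong L'/G_{\mathfrak y}=L$ has finite length inside $G_{\mathfrak y}/\bar cG_{\mathfrak y}$. The intersections of this finite-length submodule with $\mathfrak n^K(G_{\mathfrak y}/\bar cG_{\mathfrak y})$ decrease with $K$, become stationary, and have intersection $0$ by Krull. So there is $K$ with
$$\bar cL'\cap(\bar cG_{\mathfrak y}+\mathfrak n^KG_{\mathfrak y})=\bar cG_{\mathfrak y}.\tag{8}$$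
Consider the polynomial over $\hat O$
$$\Phi_{\mathfrak y}(U,V,T_1,\dots,T_m)=U^m+\sum_{i=1}^mT_i(c+\tau V)^iU^{m-i}.\tag{9}$$
Let $n_0\ge1$ be an integer $\ge\nu(K)$, with $\nu(K)$ from (SAP) for $\Phi_{\mathfrak y}$ over $\hat O$, for all $\mathfrak y\in\Lambda$.

**Step 3: if (Hyp) holds with this $n_0$ and $C$ is not normal, the failure is visible at some $\mathfrak y\in\Lambda$.** If the reduced local ring $C$ equaled $\overline C$, it would be a normal domain (Section 2). So $C\ne\overline C$. Now $\overline C\subset(\overline{\mathcal C})_0$, since elements of $\overline C$ are integral over $C\subset\mathcal C$, while $\mathcal C_0=C$; so $\bar Q\ne0$. The module $\bar Q$ is finite and graded, so its annihilator is a proper homogeneous ideal, contained in $\mathfrak M$, and $\bar Q_{\mathfrak M}\ne0$. As $\tau\in\mathfrak M$, Nakayama gives $\bar Q/\tau\bar Q\ne0$. Let $\mathfrak y$ be minimal in $\operatorname{Supp}(\bar Q/\tau\bar Q)$. By (6), $(\bar Q/\tau\bar Q)_{\mathfrak y}=H_{\mathfrak y}/G_{\mathfrak y}$ is a nonzero submodule of finite length of $(\overline G/G)_{\mathfrak y}$. Hence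 $\mathfrak y\in\Lambda$, $H_{\mathfrak y}/G_{\mathfrak y}\subset L$, and $\ell(H_{\mathfrak y}/G_{\mathfrak y})\le\lambda$.

**Step 4: a fraction with denominator $\equiv c$.** Let $O_\delta=\mathcal C_{\mathfrak y}$, so $O_\delta/\tau^{n_0}=O/\tau^{n_0}$ by (4). Choose $z\in\overline{\mathcal C}_{\mathfrak y}$ whose image $\bar z\in H_{\mathfrak y}$ is not in $G_{\mathfrak y}$; then $\bar z\in L'$. Let $\mathfrak c=\{h\in O_\delta:hz\in O_\delta\}$. Then $O_\delta/\mathfrak c$ is isomorphic to the submodule of $\bar Q_{\mathfrak y}$ generated by the class of $z$. By Lemma 2(3) and Lemma 3, $\ell(O_\delta/(\mathfrak c+\tau O_\delta))\le\lambda$. So the $\lambda$-th power of the maximal ideal of $G_{\mathfrak y}=O_\delta/\tau$, which contains $\bar c$, lies in the image of $\mathfrak c$: there is $h\in\mathfrak c$ with image $\bar h=\bar c$ in $G_{\mathfrak y}$. Put $u=hz\in O_\delta$. Then $\bar u=\bar c\bar z\in\bar cL'$, and $\bar u\notin\bar cG_{\mathfrak y}$, because $\bar c$ is a non-zerodivisor on $\overline G_{\mathfrak y}$ and $\bar z\notin G_{\mathfrak y}$. By (8),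
$$\bar u\notin\bar cG_{\mathfrak y}+\mathfrak n^KG_{\mathfrak y}.\tag{10}$$

**Step 5: an integral equation of the fixed degree $m$.** Since $\ell(H_{\mathfrak y}/G_{\mathfrak y})\le\lambda$, $H_{\mathfrak y}=\overline{\mathcal C}_{\mathfrak y}/\tau\overline{\mathcal C}_{\mathfrak y}$ is generated over $G_{\mathfrak y}$ by $1$ and at most $\lambda$ further elements. By Nakayama the finite module $\overline{\mathcal C}_{\mathfrak y}$ is generated by at most $m$ elements over $O_\delta$; repeating generators, by exactly $m$. Cayley–Hamilton for multiplication by $z$, applied to $1$, gives $z^m+b_1z^{m-1}+\dots+b_m=0$ with $b_i\in O_\delta$. Multiplying by $h^m$,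
$$u^m+\sum_{i=1}^mb_ih^iu^{m-i}=0\quad\text{in }O_\delta.$$

**Step 6: approximation.** Now we move the equation to $\mathcal R$, which is normal. Lift $u,h,b_i$ modulo $\tau^{n_0}$ to $\hat u,\hat h,\hat b_i\in O$. As $\hat h$ has image $\bar c$ modulo $\tau$, we can write $\hat h=c+\tau\hat x$ with $\hat x\in O$. Then $\Phi_{\mathfrak y}(\hat u,\hat x,\hat b)\in\tau^{n_0}O\subset\mathfrak n^{n_0}$. By (SAP) there is an exact zero $(u^*,x^*,b^*)$ of $\Phi_{\mathfrak y}$ in $\hat O$ with $u^*\equiv\hat u\bmod\mathfrak n^K\hat O$. Let $h^*=c+\tau x^*$; it is nonzero, since its image $\bar c$ in $\hat O/\tau\hat O=\hat G_{\mathfrak y}$ is nonzero. Dividing $\Phi_{\mathfrak y}(u^*,x^*,b^*)=0$ by $(h^*)^m$ shows that $u^*/h^*$ is integral over the normal domain $\hat O$. So $u^*\in h^*\hat O$. Reducing modulo $\tau$,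
$$\bar u\in\bar c\hat G_{\mathfrak y}+\mathfrak n^K\hat G_{\mathfrak y},$$
and by faithful flatness $\bar u\in\bar cG_{\mathfrak y}+\mathfrak n^KG_{\mathfrak y}$, contradicting (10). So $C$ is normal.

By Lemma 1 and Step 1 of Section 8, $N=\kappa+n_0$ works. This proves the normal case, and Theorem 1. $\blacksquare$

## 11. Regular sequences, with hypotheses on the completion

**Theorem 2.** Let $(R,\mathfrak m)$ be a noetherian local ring and $a_1,\dots,a_r\in\mathfrak m$ a regular sequence such that the completion of $R/(a_1,\dots,a_r)$ is reduced (resp. a domain, resp. normal). Then there is $N$ such that for all $\delta_1,\dots,\delta_r\in\mathfrak m^N$ the completion of $R/(a_1+\delta_1,\dots,a_r+\delta_r)$, hence also this ring itself, is reduced (resp. a domain, resp. normal). In particular, for excellent local $R$, reducedness and normality of $R/(a_1,\dots,a_r)$ are stable under $\mathfrak m$-adically small perturbations.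

*Proof.* **Step 1: reduction to $R$ complete.** The three properties pass from the completion $\hat S$ of a noetherian local ring $S$ to $S$. For reduced and domain, this is because $S\subset\hat S$. If $\hat S$ is a normal domain and $p/q\in\operatorname{Frac}S$ is integral over $S$, then $p\in q\hat S\cap S=qS$. Also $\mathfrak m^N\hat R=\hat{\mathfrak m}^N$, a regular sequence in $R$ stays regular in $\hat R$, and the completion of $R/(a_i+\delta_i)$ is $\hat R/(a_i+\delta_i)$. So we may assume $R$ complete. The last sentence of the theorem follows from the rest, since the completion of a reduced (normal) excellent local ring is reduced (normal).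

Put $I=(a_1,\dots,a_r)$, $B=R/I$, $D=\dim B$. If $D=0$, then $B$ is a field, $I=\mathfrak m$, and $N=2$ works: $I'+\mathfrak m^2=\mathfrak m$ for $I'=(a_i+\delta_i)$, so $I'=\mathfrak m$ by Nakayama. Let $D\ge1$. Section 5 and Step 1 of Section 6 apply verbatim, since they used only that $B$ is complete and reduced and is a quotient of $R$. Step 3 of Section 6, Section 7, and Sections 8–10 from (Hyp) on used only (3) and (Hyp). So it suffices to find, for each $n_0\ge1$, an $N$ giving (3) for $I'=(a_1+\delta_1,\dots,a_r+\delta_r)$, and, when $B$ is a domain, the equidimensionality of $C=R/I'$ in dimension $D$.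

**Step 2: constants for generators and for syzygies.** With several generators, an element does not determine its coefficients, so we must also control relations. Let $\varphi:R^r\to R$, $e_i\mapsto a_i$, and let $\psi:\bigwedge^2R^r\to R^r$ be the Koszul map. As the $a_i$ form a regular sequence, $\ker\varphi=\operatorname{im}\psi$. Let $\varphi',\psi'$ be the same maps for the $a_i+\delta_i$; then $\varphi'\psi'=0$. The graded $\mathcal A$-modules $\bigoplus_j(I\cap R_j)\tau^{-j}\subset\mathcal A$ and $\bigoplus_j(\operatorname{im}\psi\cap R_j^r)\tau^{-j}\subset\mathcal A^r$ are finitely generated, by elements $\varphi(u_s)\tau^{-j_s}$ and $\psi(t_s)\tau^{-i_s}$ respectively. Writing elements as combinations of these, as in Step 2 of Section 6, gives $\kappa,\kappa'\ge0$ such that for all $j$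
$$I\cap R_j\subset\varphi(R_{j-\kappa}^r),\qquad\operatorname{im}\psi\cap R_j^r\subset\psi\big(R_{j-\kappa'}\textstyle\bigwedge^2R^r\big).\tag{11}$$

**Step 3: equation (3).** Let $\delta_i\in\mathfrak m^{\kappa+\kappa'+n_0}\subset R_{\kappa+\kappa'+n_0}$.

"$\supset$": let $x\in I\cap R_j$. By (11), $x=\varphi(u)$ with $u\in R_{j-\kappa}^r$. Then $\varphi'(u)-x=\sum\delta_iu_i\in R_{j+n_0}$, and so $\varphi'(u)\in I'\cap R_j$.

"$\subset$": let $x\in I'\cap R_j$. We claim that $x=\varphi'(u)$ with $u\in R_{j-\kappa}^r$. Given this, $\varphi(u)=x-\sum\delta_iu_i\equiv x\bmod R_{j+n_0}$ and $\varphi(u)\in I\cap R_j$, as desired. For the claim, start from any $u\in R^r=R_0^r$ with $x=\varphi'(u)$. Suppose $u\in R_o^r$ with $o\ge0$ and $o+1\le j-\kappa$; we replace $u$ by an element of $R_{o+1}^r$. We have $x\in R_j\subset R_{o+\kappa+1}$ and $\sum\delta_iu_i\in R_{o+\kappa+1}$, so $\varphi(u)=x-\sum\delta_iu_i\in I\cap R_{o+\kappa+1}$, and by (11) $\varphi(u)=\varphi(u')$ with $u'\in R_{o+1}^r$. Then $u-u'\in\operatorname{im}\psi\cap R_o^r$, so $u-u'=\psi(s)$ with $s\in R_{o-\kappa'}\bigwedge^2R^r$.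 The matrix entries of $\psi-\psi'$ are $0$ or $\pm\delta_i$, so $(\psi-\psi')(s)$ has entries in $R_{\kappa+\kappa'+n_0}R_{o-\kappa'}\subset R_{o+1}$. Hence
$$u-\psi'(s)=u'+(\psi-\psi')(s)\in R_{o+1}^r,\qquad\varphi'(u-\psi'(s))=\varphi'(u)=x.$$
Repeating, we reach $u\in R_{j-\kappa}^r$.

**Step 4: equidimensionality when $B$ is a domain.** Applying the argument of Step 1 of Section 8 to $a_r$ on $R/(a_1,\dots,a_{r-1})$, then to $a_{r-1}$, and so on, we see that $R$ is a domain; and $\dim R=D+r$. Choose $x_1,\dots,x_D\in\mathfrak m$ and $s$ with $\mathfrak m^s\subset I+(x_1,\dots,x_D)$. Take moreover $N>s$. Then $\mathfrak m^s\subset I'+(x)+\mathfrak m^{s+1}$, so $\mathfrak m^s\subset I'+(x)$ by Nakayama, and $\dim C\le D$. Each minimal prime $p$ of $I'$ has height $\le r$, and $R$ is a catenary local domain, so $\dim R/p=\dim R-\operatorname{ht}p\ge D$. Thus $C$ is equidimensional of dimension $D$. It is reduced by Section 7, so (Hyp) holds. $\square$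

## 12. A zero-divisor, and a node over a ring that is not complete

**Example 4 (regularity of $a$ is needed for all three properties).** Take $R=k[[x,y]]/(xy)$ and $a=x$, a zero-divisor. Then $R/(a)=k[[y]]$ is a normal domain. For $\delta=y^N\in\mathfrak m^N$ we have $x=-y^N$ in $R/(x+y^N)$, and $xy=0$ becomes $y^{N+1}=0$, so $R/(x+y^N)\cong k[[y]]/(y^{N+1})$. This is not reduced for any $N\ge1$.

**Example 5 (for domains, completeness cannot be weakened to excellence).** Take $R=k[x,y]_{(x,y)}$ with $\operatorname{char}k\ne2$, and $a=y^2-x^2-x^3$. Since $x^2(1+x)$ is not a square in $k(x)$, $a$ is irreducible in $k[x,y]$ and $R/(a)$ is a domain. Let $p_N\in k[x]$ be $x$ times the truncation in degrees $<N$ of $\sqrt{1+x}$. The square of that truncation agrees with $1+x$ modulo $x^N$, so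
$$\delta=x^2+x^3-p_N^2\in(x^{N+2})\subset\mathfrak m^N.$$
Then $a+\delta=y^2-p_N^2=(y-p_N)(y+p_N)$. Both factors are non-units with nonzero linear terms $y\mp x$, so neither lies in $\mathfrak m^2\supset(a+\delta)$. So $R/(a+\delta)$ is not a domain, for every $N\ge1$. By Theorem 2 it suffices that the completion of $R/(a)$ be a domain; here it is not, since $y^2-x^2(1+x)=(y-x\sqrt{1+x})(y+x\sqrt{1+x})$ in $k[[x,y]]$.
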